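# A fan or a uniform matroid in every matroid of large branch-depth

## 1. A row adjoined in the limit

Take the following matrix over $\mathrm{GF}(2)$. Its rows are $y_0,y_1,y_2,\dots$. Its columns are $t$ and $c_{j,m}$ for $j,m\in\omega$. The entry at $(y_i,t)$ is $1$, and the entry at $(y_i,c_{j,m})$ is $0$ if $i=j$ and $1$ otherwise. Read it as a matroid seen from a basis: any finitely many rows and columns are the elements of the binary matroid represented by $[I\,|\,A]$, where $A$ is the corresponding submatrix. The rows form a basis, and the fundamental circuit of a column consists of that column and the rows in which it has a $1$. Call a row and a column adjacent if their entry is $1$.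

Every column is adjacent to all but at most one of the $y_i$. We would like to exchange finitely many rows for columns, set finitely many elements aside, and then see each remaining column adjacent to only finitely many of the $y_i$.

**With actual rows this is impossible.** Exchange a finite set $S=\{y_s:s\in I\}$ of rows for a set $T$ of $|S|$ columns, with $A[S,T]$ nonsingular. Outside $S$ and $T$ the row $y_i$ becomes $y_i+\sum_{s\in I}\alpha_s y_s$, where the coefficients are the unique ones for which this sum vanishes on $T$. For all large $i$ the row $y_i$ is constantly $1$ on $T$, so the $\alpha_s$ do not depend on $i$. The new entry of $y_i$ at $c_{j,m}$, $j\ne i$, is $1+\sum_{s}\alpha_s$ if $j\notin I$, and $1+\sum_s\alpha_s+\alpha_j$ if $j\in I$. For every $j$ infinitely many $c_{j,m}$ remain after finitely many elements are set aside. So we need $1+\sum_s\alpha_s=0$ and then $\alpha_j=0$ for all $j\in I$, which gives $1=0$.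

**With a limit row one exchange is enough.** Each column is eventually $1$ along $y_0,y_1,\dots$. Adjoin a new row $\eta$ whose entry in each column is this eventual value, so $\eta$ is constantly $1$. Exchange $\eta$ for $t$. The row $y_i$ becomes $y_i+\eta$, whose entry at $c_{j,m}$ is $1$ exactly if $i=j$. Now each $c_{j,m}$ is adjacent to only one row $y_i$. The element $\eta$, which has become a column, is adjacent to every $y_i$, since exchanging $y_i$ for $t$ in the original matrix is also legal. The whole sequence now hangs on one artificial element.

This construction carries the talk. We shall adjoin limits of sequences of basis elements, or dually of non-basis elements, to an infinite matroid-like object, and exchange them. When certain minors are missing, boundedly many limits suffice to "kill" a sequence as above, and the artificial elements are then the hooks through which we thread a long induced path. Such a path is the cycle matroid of a fan. The purpose is the theorem of the next section.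

## 2. Branch-depth, fans, and the statement

Let $M$ be a matroid with ground set $E(M)$ and rank function $r$. All matroids in Theorems 1–3 are finite. The connectivity function is
$$\lambda_M(X)=r(X)+r(E(M)\setminus X)-r(E(M)).$$
Recall that $\lambda$ is symmetric under complementation, invariant under duality and submodular; that adding an element to $X$ changes $\lambda(X)$ by at most $1$; that $\lambda_N(X\cap E(N))\le\lambda_M(X)$ for a minor $N$ of $M$; and that deleting or contracting one element $e\notin X$ lowers $\lambda(X)$ by at most $1$.

**Definition (branch-depth).** A *decomposition* of $M$ is a pair $(T,\sigma)$ consisting of a tree $T$ with at least one internal node and a bijection $\sigma$ from $E(M)$ to the set of leaves of $T$. For an internal node $v$, let $\mathcal P_v$ be the partition of $E(M)$ induced by the components of $T-v$. The *width* of $v$ is the maximum of $\lambda_M(\bigcup_{X\in\mathcal P'}X)$ over all $\mathcal P'\subseteq\mathcal P_v$. The width of $(T,\sigma)$ is the maximum width of its internal nodes, and its radius is the radius of $T$. A *$(k,r)$-decomposition* has width at most $k$ and radius at most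 $r$. The *branch-depth* of $M$ is the least $k$ such that $M$ has a $(k,k)$-decomposition if $|E(M)|>1$, and $0$ otherwise.

For example, the star with $m\ge2$ leaves is a decomposition of $U_{1,m}$ of radius $1$ and width $1$, so $U_{1,m}$ has branch-depth $1$.

**Definition (branch-width).** A branch-decomposition is a tree with all internal nodes of degree three together with a bijection from $E(M)$ to the leaves. Each edge of the tree *displays* two complementary sets. The branch-width is the minimum over branch-decompositions of the maximum of $\lambda$ over displayed sets. Using $\lambda+1$ instead would change only constants below.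

**Definition (fan).** The fan $F_n$ is obtained from a star $K_{1,n}$ by adding a path with $n$ vertices through the $n$ leaves. The star edges are the spokes $s_1,\dots,s_n$, in path order, and the path edges are $e_1,\dots,e_{n-1}$. Its cycle matroid is $M(F_n)$. For instance $M(F_1)=U_{1,1}$ and $M(F_2)=U_{2,3}$.

$M(F_n)$ is a minor of $M(F_{n+1})$ (remove $e_n$ and $s_{n+1}$), and $U_{n,2n}$ is a minor of $U_{n+1,2n+2}$ (contract one element, delete one). So we may always enlarge $n$.

The question, a conjecture of DeVos, Kwon, and Oum, is whether large branch-depth forces one of the two families. The answer is yes.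

**Theorem 1.** For every positive integer $n$ there is an integer $d$ such that every matroid of branch-depth at least $d$ has a minor isomorphic to $M(F_n)$ or $U_{n,2n}$.

**Theorem 2.** For every positive integer $n$ there is an integer $w$ such that every matroid of branch-width at least $w$ has a minor isomorphic to $M(F_n)$ or $U_{n,2n}$.

**Theorem 3.** A minor-closed class of matroids has bounded branch-depth if and only if it omits $M(F_n)$ for some $n$ and omits $U_{m,2m}$ for some $m$. Neither condition can be dropped.

**The two smallest cases of Theorem 1.** For $n=1$ we may take $d=2$. A matroid with no $U_{1,1}$-minor has rank $0$, so $\lambda=0$ and the star shows branch-depth at most $1$. For $n=2$ we may take $d=3$. Let $M$ have no $U_{2,3}$-minor and at least two elements, and fix a basis. If the fundamental circuit of a non-basis element $c$ contains two basis elements $a,a'$, then contracting the other basis elements and deleting the other non-basis elements leaves a triangle $\{a,a',c\}$. So each non-basis element is a loop or parallel to a basis element, and $M$ is a direct sum of loops, coloops and matroids $U_{1,m}$ with $m\ge2$.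 If there is only one summand, use a star. Otherwise take a root, attach each loop and coloop to it as a leaf, and for each summand $U_{1,m}$ attach a node carrying its $m$ elements. The root has width $0$, the other internal nodes have width at most $1$, and the radius is at most $2$. So the branch-depth is at most $2$.

The proof uses one substantial published result.

**Theorem G** (Gollin, Hendrey, Mayhew, Oum, *Obstructions for bounded branch-depth in matroids*, Advances in Combinatorics 2021:4). For all $n,w$ there is $\delta(n,w)\ge1$ such that every matroid with branch-width at most $w$ and branch-depth at least $\delta(n,w)$ has an $M(F_n)$-minor.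

**Theorem 1 from Theorem 2.** Let $n\ge2$; the case $n=1$ follows from $n=2$. Take $w$ from Theorem 2 and $d=\delta(n,w)$. A matroid of branch-depth at least $d$ either has branch-width at least $w$, and Theorem 2 applies, or has branch-width at most $w$, and Theorem G gives an $M(F_n)$-minor.

So the task is Theorem 2. Theorem G will be used once more inside its proof, in Lemma 5.2. The other tools are Ramsey's theorem, the compactness theorem, ultraproducts with Łoś's theorem, and standard matroid theory.

## 3. Arrays: matroids seen from a basis

This section sets up the language in which a basis is part of the data and the ground set may be infinite.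

**Definition (array).** An *array* $\mathbb A=(R,C,\mathcal N)$ consists of disjoint, possibly infinite sets $R$ (rows) and $C$ (columns), and a set $\mathcal N$ of pairs $(S,T)$ with $S\subseteq R$, $T\subseteq C$ finite and $|S|=|T|$, such that for every finite $X\subseteq R\cup C$ the sets $((R\cap X)\setminus S)\cup T$ with $(S,T)\in\mathcal N$, $S\cup T\subseteq X$, are the bases of a matroid $\mathbb A[X]$ on $X$, and $R\cap X$ is a basis. In particular $(\emptyset,\emptyset)\in\mathcal N$.

Examples: a finite matroid with a chosen basis $R$ is a finite array. A matrix over a field is an array, where $(S,T)\in\mathcal N$ means that the submatrix on $S\times T$ is nonsingular. The array of Section 1 is of this kind.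

For finite $X\subseteq Y$ we have
$$\mathbb A[X]=\mathbb A[Y]/(R\cap(Y\setminus X))\backslash(C\cap(Y\setminus X)).$$
Indeed the set $R\cap(Y\setminus X)$ is independent, and the bases of $\mathbb A[Y]$ that contain it and avoid $C\cap(Y\setminus X)$ are those given by $(S,T)$ with $S\cup T\subseteq X$; one of them is $R\cap Y$. The *restriction* of $\mathbb A$ to a subset of $R\cup C$ keeps the pairs inside it. The *dual* $\mathbb A^*$ exchanges rows and columns, and $\mathbb A^*[X]=\mathbb A[X]^*$.

The bipartite graph $G(\mathbb A)$ on $R\cup C$ has $a\sim c$ iff $(\{a\},\{c\})\in\mathcal N$, that is, iff $a$ lies in the fundamental circuit of $c$. We often write $x$ for $\{x\}$.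

**Rank.** Put $\mathrm{rk}(S,T)=\max\{|S'|:(S',T')\in\mathcal N,\ S'\subseteq S,\ T'\subseteq T\}$. For matrices this is the rank of the submatrix. For finite $X\supseteq S\cup T$ and $M=\mathbb A[X]$,
$$\mathrm{rk}(S,T)=r_{M/((R\cap X)\setminus S)}(T)=r_{M^*/((C\cap X)\setminus T)}(S).\tag{1}$$
Indeed $T'\subseteq T$ is independent in $M/((R\cap X)\setminus S)$ iff $((R\cap X)\setminus S)\cup T'$ is independent in $M$, iff it extends by elements of $S$ to a basis, iff $(S',T')\in\mathcal N$ for some $S'\subseteq S$. The second equality is dual. So $\mathrm{rk}$ is monotone and subadditive in each argument. If $(S,T)\in\mathcal N$, then $T$ is independent in $M/((R\cap X)\setminus S)$, hence so is each of its subsets. This gives: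

**(E)** If $(S,T)\in\mathcal N$ and $T'\subseteq T$, there is $S'\subseteq S$ with $(S',T')\in\mathcal N$; and symmetrically, if $S'\subseteq S$, there is $T'\subseteq T$ with $(S',T')\in\mathcal N$.

For finite $X$, $Y\subseteq X$ and $Y^c=X\setminus Y$,
$$\lambda_{\mathbb A[X]}(Y)=\mathrm{rk}(R\cap Y,\,C\cap Y^c)+\mathrm{rk}(R\cap Y^c,\,C\cap Y),\tag{2}$$
because by (1) the first term is $r(Y^c)-|R\cap Y^c|$, the second is $r(Y)-|R\cap Y|$, and $|R\cap X|$ is the rank.

**Pivoting.** Call a finite $D\subseteq R\cup C$ *feasible* if $(D\cap R,D\cap C)\in\mathcal N$. The bases of $\mathbb A[X]$ are the sets $(R\cap X)\triangle D$ with $D\subseteq X$ feasible. For $(S,T)\in\mathcal N$ let $\mathbb A*(S,T)$ have rows $R'=R\triangle(S\cup T)$, columns $C'=C\triangle(S\cup T)$, and as feasible sets all $D\triangle(S\cup T)$, $D$ feasible in $\mathbb A$. This is the exchange of $S$ for $T$ in the basis. If $X\supseteq S\cup T$ is finite, then $(R\cap X)\triangle D=(R'\cap X)\triangle(D\triangle(S\cup T))$, so $(\mathbb A*(S,T))[X]=\mathbb A[X]$ as matroids. For other finite $X$, $(\mathbb A*(S,T))[X]$ arises from $\mathbb A[X\cup S\cup T]$ by contracting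 the elements of $R'$ outside $X$ and deleting those of $C'$ outside $X$. So $\mathbb A*(S,T)$ is an array, and its finite restrictions are minors of finite restrictions of $\mathbb A$.

If $(S,T)\in\mathcal N_{\mathbb A}$, $H\subseteq R\setminus S$ and $Q\subseteq C\setminus T$, then $(H,Q)\in\mathcal N_{\mathbb A*(S,T)}$ iff $(S\cup H,T\cup Q)\in\mathcal N_{\mathbb A}$, and then $(\mathbb A*(S,T))*(H,Q)=\mathbb A*(S\cup H,T\cup Q)$. This is read off from the feasible sets.

Let $\sim'$ be adjacency in $G(\mathbb A*(S,T))$.

* **(P1)** For $a\in R\setminus S$, $b\in C\setminus T$: $a\sim'b$ iff $(S\cup a,T\cup b)\in\mathcal N$.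
* **(P2)** For $a\in R\setminus S$, $s\in S$: $a\sim's$ iff $((S\setminus s)\cup a,T)\in\mathcal N$.
* **(P3)** If $a\in R\setminus S$ has no $\sim$-neighbor in $T$, then $a\sim'b\iff a\sim b$ for all $b\in C\setminus T$, and $a\not\sim's$ for all $s\in S$.
* **(P4)** If $b\in C\setminus T$ has no $\sim$-neighbor in $S$, then $a\sim'b\iff a\sim b$ for all $a\in R\setminus S$, and $b\not\sim't$ for all $t\in T$.

(P1) and (P2) hold because $\{a,b\}\triangle(S\cup T)=S\cup T\cup\{a,b\}$ and $\{a,s\}\triangle(S\cup T)=(S\setminus s)\cup a\cup T$. For (P3) work in a finite $\mathbb A[X]$ containing all elements in question, with bases $B=R\cap X$ and $B'=(B\setminus S)\cup T$. As $a$ is in no fundamental circuit of an element of $T$, we have $T\subseteq\mathrm{cl}(B\setminus a)$. So $B'\setminus a\subseteq\mathrm{cl}(B\setminus a)$ is independent of size $|B|-1$, and $\mathrm{cl}(B'\setminus a)=\mathrm{cl}(B\setminus a)$. An element $e\notin B'$ satisfies $e\sim'a$ iff $e\notin\mathrm{cl}(B'\setminus a)=\mathrm{cl}(B\setminus a)$. For $e=b\in C\setminus T$ this says $b\sim a$. For $e=s\in S\subseteq B\setminus a$ it is false. (P4) is the dual statement.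

* **(P0)** If $|S|=|T|$, $a\in S$ has exactly one neighbor $t$ in $T$, and $(S\setminus a,T\setminus t)\in\mathcal N$, then $(S,T)\in\mathcal N$.

To see this, pivot on $(S\setminus a,T\setminus t)$; by (P3) $a\sim't$, and (P1) gives the claim. By induction: if $a_i\sim b_i$ for all $i\le k$, and either $a_i\not\sim b_j$ for all $j<i$ or $a_i\not\sim b_j$ for all $j>i$, then $(\{a_1,\dots,a_k\},\{b_1,\dots,b_k\})\in\mathcal N$. In the first case remove $a_k$, whose only neighbor among the $b_j$ is $b_k$; in the second remove $a_1$. We call this a *triangular pattern*.

## 4. Induced paths are fans, and why hubs are an obstacle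

**Paths determine their matroid.** A finite matroid with a basis whose fundamental graph is a path is determined by the path together with the information which vertices are in the basis. A one-vertex path is a coloop or a loop. Otherwise let $e$ be an end with unique neighbor $f$. If $e$ is in the basis, its fundamental cocircuit is $\{e,f\}$, a series pair; then $M$ is determined by $M/e$. Indeed the bases of $M$ containing $e$ are given by those of $M/e$; every basis meets $\{e,f\}$; and if $B'$ is a basis with $f\in B'$, $e\notin B'$, then $B'\setminus f$ spans the hyperplane $E\setminus\{e,f\}$, so $(B'\setminus f)\cup e$ is a basis. Hence the bases avoiding $e$ arise exactly by replacing $e$ by $f$ in bases that contain $e$ and not $f$. Dually, if $e$ is not in the basis, $\{e,f\}$ is a parallel pair and $M$ is determined by $M\backslash e$. The remaining matroid has the shorter path as its fundamental graph, so we can induct.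

In $M(F_n)$ take the spokes as basis. The fundamental circuit of $e_i$ is $\{e_i,s_i,s_{i+1}\}$, so the fundamental graph is the path $s_1e_1s_2e_2\cdots e_{n-1}s_n$ with $2n-1$ vertices and both ends in the basis.

**Definition (goodness).** Fix $n\ge2$. A finite matroid is *$n$-good* if it has no minor isomorphic to $M(F_n)$, $M(F_n)^*$ or $U_{n,2n}$. An array is $n$-good if every $\mathbb A[X]$, $X$ finite, is $n$-good.

Goodness is preserved by duality ($U_{n,2n}$ is self-dual), pivoting and restriction. For example, every matroid with fewer than $2n-1$ elements is $n$-good. An induced path of $G(\mathbb A)$ with $2n-1$ vertices has both ends rows or both ends columns, so $\mathbb A[X]$ on its vertex set is $M(F_n)$ or $M(F_n)^*$. A longer induced path contains one with exactly $2n-1$ vertices. A shortest path in an induced subgraph is an induced path. Hence: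

(3) *If $\mathbb A$ is $n$-good, then $G(\mathbb A)$ has no induced path with $2n-1$ or more vertices. So in every induced subgraph, two vertices of one component have distance less than $2n$.*

**Theorem A.** For each $n\ge2$, finite $n$-good matroids have bounded branch-width.

**Theorem 2 from Theorem A.** A matroid with no $M(F_n)$- or $U_{n,2n}$-minor is $(n+1)$-good: for $M(F_{n+1})$ and $U_{n+1,2n+2}$ this is clear. The path of $M(F_{n+1})^*$ has $2n+1$ vertices and both ends outside the basis; deleting both ends leaves the path of $M(F_n)$. So the branch-width is bounded by Theorem A for $n+1$.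

**The direct attempt.** To prove Theorem A one would fix a basis and look for a long induced path. If there is none, (3) says that distances are short, so by pigeonhole a large connected part contains a vertex with many neighbors, a hub. Delete the hub if it is a column, contract it if it is a row. Connectivity falls by at most one, so a highly connected matroid stays highly connected, and we find the next hub, and so on. One hopes to thread a path alternately through hubs $g_1,g_2,\dots$ and disjoint connected pieces.

The attempt stops because nothing prevents every piece from being adjacent to every hub, and then the graph shows no long induced path. The graph alone does not tell what to do. The all-ones matrix over $\mathrm{GF}(2)$ and the uniform matroid $U_{m,2m}$ both have a complete bipartite fundamental graph, yet in the first all columns are parallel. In the infinite all-ones matrix, with rows $y_i$ and columns $t_j$, deleting hubs one at a time never ends, whereas a single pivot on $(y_0,t_0)$ makes all entries $(y_i,t_j)$ with $i,j\ge1$ equal to $1+1=0$. Even $M(F_n)$ hides its long path from a bad basis: with basis $s_1,e_1,\dots,e_{n-1}$,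 the fundamental circuit of $s_j$ is $\{s_j,s_1,e_1,\dots,e_{j-1}\}$, the neighborhoods of the columns are nested, and so there is no induced path on five vertices (its two end edges would have non-nested column neighborhoods). So we must pivot. Section 1 showed that pivoting on actual rows may never finish, and that a limit row does the job.

This raises three problems, which are settled in turn. The patterns with nested neighborhoods must be excluded (Section 5). We need an infinite highly connected object in which limits make sense and in which connectivity survives the adjoining of limit elements (Sections 6 and 7). And killing one sequence must not revive those killed before (Section 8).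

**First-order encoding (Fact C).** Regard an array as a first-order structure with a unary predicate $R$ and $2m$-ary predicates $N_m$ ($m\ge1$), where $N_m(s_1,\dots,s_m,t_1,\dots,t_m)$ means that the $s_i$ are distinct, the $t_i$ are distinct, and $(\{s_i\},\{t_i\})\in\mathcal N$. The $n$-good arrays are the models of a universal theory. It says that $N_m$ implies that the $s_i$ are distinct members of $R$ and the $t_i$ distinct non-members, and that $N_m$ is invariant under permuting the $s_i$ and permuting the $t_i$. It also says, for each $t$ and all distinct $x_1,\dots,x_t$, that the family prescribed on $\{x_1,\dots,x_t\}$ is the basis family of an $n$-good matroid. The latter is a Boolean combination of finitely many atomic formulas. So ultraproducts of $n$-good arrays are $n$-good arrays, and the compactness theorem applies to $n$-good arrays.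

From now on $n\ge2$ is fixed.

## 5. Half-graphs are excluded

The aim is Lemma 5.4: the relation "row $y$ completes the pair $p$" cannot order a long sequence. Theorem G is what makes this true.

**Lemma 5.1.** Let $(T,\sigma)$ be a decomposition of radius at most $D$, $p\ge2$, and $L$ a set of more than $p^D$ elements. There are an internal node $v$ of $T$ and $p$ elements of $L$ whose leaves lie in distinct components of $T-v$.

*Proof.* Root $T$ at a center. It is not a leaf, as $T$ has at least three nodes. Let $T_0$ be the union of the paths from the root to the leaves $\sigma(x)$, $x\in L$. It has depth at most $D$, and its leaves other than the root are these more than $p^D$ leaves, so some $v$ has at least $p$ children in $T_0$. The subtree of each child contains some $\sigma(x)$, $x\in L$. $\square$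

**Lemma 5.2.** There is $\rho=\rho(n)\ge1$ such that for every $n$-good array, distinct rows $(a_i)_{i\in\omega}$ and distinct columns $(b_i)_{i\in\omega}$, there is an infinite $I\subseteq\omega$ with $\mathrm{rk}(a_P,b_Q)\le\rho$ for all disjoint finite $P,Q\subseteq I$. (Here $a_P=\{a_i:i\in P\}$, and so on.)

*Proof.* Let $D=\delta(n,2n)$, $\rho=\max(D,n)$, $q=\rho+1$.

**Step 1: make membership in $\mathcal N$ depend on order types only.** Color each $2q$-subset of $\omega$ by the truth values of $(a_P,b_Q)\in\mathcal N$ for all disjoint $P,Q$ in it with $|P|=|Q|\le q$, listed by position. Ramsey's theorem gives an infinite $I$ with all colors equal. Any pair $(P,Q)$ in $I$ with $|P|=|Q|\le q$ can be completed to a $2q$-set by larger elements of $I$. So whether $(a_P,b_Q)\in\mathcal N$ depends only on the order type of $(P,Q)$.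

**Step 2: if $P<Q$, then $\mathrm{rk}(a_P,b_Q)<n$; likewise if $Q<P$.** Here $P<Q$ means that all elements of $P$ are below all of $Q$. If this fails, (E) gives $P<Q$ of size $n\le q$ with $(a_P,b_Q)\in\mathcal N$; by Step 1 this holds for all $P<Q$ of size $n$. By (E) and Step 1 it holds for all $P<Q$ with $|P|=|Q|=t\le n$. Then, for $P<Q$ of size $n$, every $n$-subset of $a_P\cup b_Q$ is a basis, so $\mathbb A[a_P\cup b_Q]\cong U_{n,2n}$, a contradiction. The case $Q<P$ is the same.

**Step 3: a matroid of small branch-width, hence of small branch-depth.** Let $p=6q$, let $I_0\subseteq I$ be finite with $|I_0|>p^D$, and let $M=\mathbb A[a_{I_0}\cup b_{I_0}]$. Order its elements as $a_{i_1},b_{i_1},a_{i_2},b_{i_2},\dots$ with $i_1<i_2<\cdots$. By (2) and Step 2, an initial segment ending in some $b_{i_t}$ has $\lambda\le2(n-1)$. Any other initial segment differs from such a segment, or from the empty one, by one element, so it has $\lambda\le2(n-1)+1$. A caterpillar following this order shows that $M$ has branch-width at most $2n$. As $M$ is $n$-good, Theorem G implies that its branch-depth is less than $D$. So $M$ has a $(D,D)$-decomposition $(T,\sigma)$.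

**Step 4: separate many $a_i$ from many $b_j$.** By Lemma 5.1 with $L=a_{I_0}$ there are a node $v$ and $p$ indices $i\in I_0$ with the $\sigma(a_i)$ in distinct components $V_i$ of $T-v$. On these indices draw an arc $j\to i$ ($i\ne j$) if $\sigma(b_j)\in V_i$. Out-degrees are at most $1$, so every subgraph of the underlying graph has at most as many edges as vertices, hence a vertex of degree at most $2$. The graph is therefore $3$-colorable and has an independent set $J$ with $|J|\ge p/3=2q$. Let $J_1,J_2\subseteq J$ be disjoint of size $q$ and $X=\sigma^{-1}(\bigcup_{i\in J_1}V_i)$. This set contains $a_{J_1}$ and misses $b_{J_2}$. By (2), $\mathrm{rk}(a_{J_1},b_{J_2})\le\lambda_M(X)\le D<q$, so $(a_{J_1},b_{J_2})\notin\mathcal N$.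

**Step 5: conclude by homogeneity.** As $|J|\ge2q$, every order type of disjoint pairs of $q$-sets occurs in $J$. By Step 1 no disjoint $q$-sets $P,Q\subseteq I$ have $(a_P,b_Q)\in\mathcal N$, and by (E) no disjoint finite $P,Q\subseteq I$ have $\mathrm{rk}(a_P,b_Q)\ge q=\rho+1$. $\square$

**Corollary 5.3.** In an $n$-good array there are no distinct rows $(a_i)_{i\in\omega}$ and distinct columns $(b_j)_{j\in\omega}$ such that for all $i\ne j$: $a_i\sim b_j\iff i<j$; nor such that for all $i\ne j$: $a_i\sim b_j\iff i>j$.

*Proof.* Let $I=\{j_1<j_2<\cdots\}$ be as in Lemma 5.2. In the first case the rows $a_{j_1},a_{j_3},\dots$ and columns $b_{j_2},b_{j_4},\dots$ satisfy $a_{j_{2s-1}}\sim b_{j_{2t}}\iff s\le t$. This is a triangular pattern, so by (P0) the rank is unbounded, although the index sets are disjoint. In the second case use $a_{j_2},a_{j_4},\dots$ and $b_{j_1},b_{j_3},\dots$, for which $a_{j_{2s}}\sim b_{j_{2t-1}}\iff s\ge t$. $\square$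

We need the same for more complicated relations than adjacency. For $m\ge1$ let $\varphi_m(y;S,T)$ mean: $y\in R\setminus S$, $|T|=m=|S|+1$, and $(S\cup y,T)\in\mathcal N$. For instance $\varphi_1(y;\emptyset,\{t\})$ says $y\sim t$.

**Lemma 5.4.** For each $m$ there is $N(n,m)$ such that, with $N=N(n,m)$, no $n$-good array has rows $y_1,\dots,y_N$ and pairs $p_j=(S_j,T_j)$, $j\le N$, of finite sets of rows and columns with $|T_j|=m=|S_j|+1$, such that $\varphi_m(y_i;p_j)\iff i\le j$ for all $i,j\le N$; nor such that $\varphi_m(y_i;p_j)\iff i\ge j$ for all $i,j\le N$.

*Proof.* Reversing indices exchanges the two patterns, so consider the first.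

**Step 1: pass to an infinite pattern.** Suppose there is no bound. By compactness (Fact C, with constants for the $y_i$ and the elements of the $S_j,T_j$) there is an $n$-good array with $(y_i)_{i\in\omega}$, $(p_j)_{j\in\omega}$ and $\varphi_m(y_i;p_j)\iff i\le j$ for all $i,j$. The $y_i$ are distinct: for $i<i'$, $\varphi_m(y_i;p_i)$ holds and $\varphi_m(y_{i'};p_i)$ does not.

**Step 2: bound a rank.** Enumerate $T_j=\{t_j^1,\dots,t_j^m\}$ and pass to a subsequence of indices on which each $t_j^q$ is constant or injective in $j$. Apply Lemma 5.2 successively to the rows $y_j$ and the columns $t_j^q$ for each $q$ with $t^q$ injective. For constant $t^q$ the rank is at most $1\le\rho$ anyway. By subadditivity we get an infinite index set $J$ with $\mathrm{rk}(y_{J_1},\bigcup_{j\in J_2}T_j)\le m\rho$ for disjoint finite $J_1,J_2\subseteq J$.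

**Step 3: exhibit a larger rank.** Choose $i_1<j_1<i_2<j_2<\dots<i_N<j_N$ in $J$ with $N>m\rho$, and put $T=\bigcup_bT_{j_b}$. Let $X$ be finite and contain all elements involved, $M=\mathbb A[X]$. For $T'\subseteq C\cap X$ let $L_{T'}$ be the matroid $M^*/((C\cap X)\setminus T')$ restricted to $R\cap X$. By (1) its rank function is $A\mapsto\mathrm{rk}(A,T')$. If $T'\subseteq T$, then $L_{T'}$ arises by contracting more, so $y\in\mathrm{cl}_{L_T}(A)$ implies $y\in\mathrm{cl}_{L_{T'}}(A)$.

Since $i_1\le j_b$, $\varphi_m(y_{i_1};p_{j_b})$ holds, so $\mathrm{rk}(S_{j_b},T_{j_b})=m-1$. Hence for $y\in R\cap X$: $\varphi_m(y;p_{j_b})$ holds iff $y\notin H_b:=\mathrm{cl}_{L_{T_{j_b}}}(S_{j_b})$. Thus $y_{i_a}\in H_b\iff i_a>j_b\iff a>b$. If $y_{i_b}\in\mathrm{cl}_{L_T}(\{y_{i_a}:a>b\})$, then $y_{i_b}$ lies in the closure of the same set in $L_{T_{j_b}}$, which is contained in $H_b$; this is false. So $y_{i_N},y_{i_{N-1}},\dots,y_{i_1}$ are independent in $L_T$, and $N\le\mathrm{rk}(\{y_{i_1},\dots,y_{i_N}\},T)\le m\rho$ by Step 2, a contradiction. $\square$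

## 6. Well-linked sets and an infinite counterexample

**Definition (well-linked).** $Z\subseteq E(M)$ is *well-linked* if $\lambda_M(A)\ge\min(|A\cap Z|,|Z\setminus A|)$ for all $A\subseteq E(M)$.

In $U_{n,2n}$ the whole ground set is well-linked, since $\lambda(A)=\min(|A|,|E\setminus A|)$. In $U_{1,m}$ no $4$-set is, since $\lambda\le1$.

**Lemma 6.1.** If $M$ has no well-linked set of size $w\ge1$, then $M$ has a branch-decomposition in which all displayed sets have $\lambda\le w$.

*Proof.* Let $E=E(M)$.

**Step 1: every separation is tight towards a set of the right size.** For every $X\subseteq E$ there is $W\subseteq Y:=E\setminus X$ with $|W|=\lambda(X)$ and $\lambda(A)\ge|W|$ whenever $X\subseteq A\subseteq E\setminus W$. Take a basis $J$ of $M/X$ and extend it to a basis $J\cup W$ of $M|Y$ (disjoint union). Then $|W|=r(Y)-(r(E)-r(X))=\lambda(X)$. For $A=X\cup Y_1$ and $E\setminus A=Y_2\supseteq W$ we have $r(A)\ge r(X)+|J\cap Y_1|$ and $r(Y_2)\ge|J\cap Y_2|+|W|$. The sum of the right sides is $r(X)+|J|+|W|=r(E)+|W|$.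

**Step 2: split recursively.** We split each $X$ with $|X|\ge2$ and $\lambda(X)\le w$ into two nonempty sets with $\lambda\le w$, starting with $E$. If $\lambda(X)<w$, split off one element. If $\lambda(X)=w$, take $W$ as in Step 1. It has size $w$ and is not well-linked, so there is a partition $(A,A')$ of $E$ with $\lambda(A)<\min(|A\cap W|,|A'\cap W|)$. If $Y'\supseteq X$, then $X\subseteq Y'\setminus W\subseteq E\setminus W$, so
$$\lambda(Y')\ge\lambda(Y'\setminus W)-|Y'\cap W|\ge w-|Y'\cap W|.$$
With $Y'=X\cup A$ and submodularity,
$$\lambda(X\cap A)\le\lambda(X)+\lambda(A)-\lambda(X\cup A)\le\lambda(A)+|A\cap W|<|A'\cap W|+|A\cap W|=w.$$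
Similarly $\lambda(X\cap A')<w$. If $X\cap A=\emptyset$, then $A'\supseteq X$ and $\lambda(A)=\lambda(A')\ge w-|A'\cap W|=|A\cap W|>\lambda(A)$, a contradiction. Likewise $X\cap A'\ne\emptyset$. So $X$ splits into $X\cap A$ and $X\cap A'$. The recursion tree, with its root suppressed, is the required branch-decomposition. $\square$

**The infinite model.** Suppose Theorem A fails for our $n$. By Lemma 6.1 there are finite $n$-good matroids $M_j$ with well-linked sets $Z_j$, $|Z_j|\to\infty$. Choose bases and view each $M_j$ as a structure in the language of Fact C with an additional unary predicate $Z$ for $Z_j$. Let $\mathfrak M$ be a nonprincipal ultraproduct, with universe $E$, and let $\mathbb A=(R,E\setminus R,\mathcal N)$ be the array it carries. Then: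

* **(A1)** $\mathbb A$ is an $n$-good array, and $Z$ is infinite.
* **(A2)** If $X\subseteq E$ is first-order definable in $\mathfrak M$ with parameters and $\lambda_{\mathbb A[E_0]}(X\cap E_0)\le k$ for all finite $E_0\subseteq E$, then $|X\cap Z|\le k$ or $|Z\setminus X|\le k$.

(A1) is Łoś's theorem. For (A2), formula (2) and (E) translate the hypothesis: there are no $(S,T)\in\mathcal N$ with $S\subseteq X$, $T\cap X=\emptyset$ and $(S',T')\in\mathcal N$ with $S'\cap X=\emptyset$, $T'\subseteq X$ and $|S|+|S'|=k+1$. (Given such pairs, take $E_0$ to be their union. Conversely, $\lambda\ge k+1$ gives pairs with sum at least $k+1$, and (E) trims them.) For each defining formula $\psi(x;\bar a)$ and each $k$ this is a first-order condition on $\bar a$, and so is the conclusion. In every $M_j$ the implication holds for all $\bar a$: there the hypothesis gives $\lambda_{M_j}(X)\le k$, and $Z_j$ is well-linked. Hence it holds in $\mathfrak M$.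

Only *definable* sets obey (A2). This is why definability of everything we adjoin has to be watched.

## 7. Limit extensions

Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$. "Almost all $i$", or "a.a. $i$", means all $i$ in some set of $\mathcal U$, and $\mathcal Ui\,\Phi(i)$ means $\{i:\Phi(i)\}\in\mathcal U$. So $\mathcal Ui$ commutes with negation and finite conjunction.

**Definition (family).** A *family* in a set $E'$ is a function $w:\omega\to E'$, defined at least a.a., with $w_i\ne e$ a.a., for each $e\in E'$. Every function $\omega\to E'$ is a family or a.a. constant. Families equal a.a. are identified; distinct families then differ a.a. If $E'$ is the ground set of an array, a family is a *row-family* (a.a. $w_i$ is a row) or a *column-family*. "Family" without further specification means family in $E$.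

For example, any injective sequence is a family, because $\mathcal U$ is nonprincipal.

**Definition (definable extension).** A *definable extension* of $\mathbb A$ is an $n$-good array $\mathbb A^+$ on $E\cup\Sigma$, with $\Sigma$ finite and disjoint from $E$ and with restriction $\mathbb A$ to $E$, such that for all sets $\sigma,\tau\subseteq\Sigma$ of rows and columns and all $m,m'$, the relation "$S\subseteq R$, $T\subseteq E\setminus R$, $|S|=m$, $|T|=m'$, $(S\cup\sigma,T\cup\tau)\in\mathcal N_{\mathbb A^+}$" is definable in $\mathfrak M$ with parameters.

The simplest example is $\mathbb A$ itself, with $\Sigma=\emptyset$: the relations are the predicates $N_m$.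

**Definition (limit extension).** For an $n$-good array $\mathbb B$ and a row-family $y$ in its ground set, $\mathbb B^y$ adds a new row $\eta$ with
$$(S\cup\eta,T)\in\mathcal N\iff\mathcal Ui\,[\,y_i\notin S,\ (S\cup y_i,T)\in\mathcal N_{\mathbb B}\,],$$
and keeps the pairs of $\mathbb B$. Limit extensions by column-families, adding a column, are defined dually: $\mathbb B^y=((\mathbb B^*)^y)^*$.

For a matrix over a finite field, $\eta$ is the row whose entry in each column is the a.a. value of the entries of the $y_i$; Section 1 is an instance.

For each finite subset $X$ of the ground set of $\mathbb B$, the right sides concern finitely many pairs. So for a.a. $i$: $y_i\notin X$, and $\eta\mapsto y_i$ (identity on $X$) is an isomorphism of arrays from the restriction of $\mathbb B^y$ to $X\cup\eta$ onto the restriction of $\mathbb B$ to $X\cup y_i$. So $\mathbb B^y$ is an $n$-good array.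

**Limits commute with pivots.** If $(S_0,T_0)\in\mathcal N_{\mathbb B}$, then $\mathbb B^y*(S_0,T_0)=(\mathbb B*(S_0,T_0))^y$. Indeed a.a. $y_i\notin S_0\cup T_0$, so $y$ stays a row-family. For finite $X\supseteq S_0\cup T_0$ and a.a. $i$ the above isomorphism carries $(S_0,T_0)$ to itself, hence is also an isomorphism of the arrays pivoted on $(S_0,T_0)$. So a pair $(P\cup\eta,Q)$ within $X\cup\eta$ belongs to $\mathcal N_{\mathbb B^y*(S_0,T_0)}$ iff a.a. $(P\cup y_i,Q)\in\mathcal N_{\mathbb B*(S_0,T_0)}$.

The ultrafilter has nothing to do with formulas of $\mathfrak M$, so it may look hopeless that limits are definable. Lemma 5.4 makes it work: finitely many well-chosen $y_i$ decide the limit by majority vote.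

**Lemma 7.1.** A limit extension of a definable extension $\mathbb A^+$ by a family in $E$ is a definable extension.

*Proof.* By duality let $y$ be a row-family. Pairs not involving $\eta$ are covered by definability of $\mathbb A^+$. Fix $m\ge1$, put $N=N(n,m)+1$, and consider pairs $p=(S',T')$ of finite sets of rows and columns of $\mathbb A^+$ with $|T'|=m=|S'|+1$. Let $\mathrm{val}(p)\in\{0,1\}$ be the a.a. truth value of $\varphi_m(y_i;p)$ in $\mathbb A^+$. So $(S'\cup\eta,T')\in\mathcal N$ iff $\mathrm{val}(p)=1$.

**Step 1: choose the voters.** We choose $i_1,\dots,i_{2N-1}$ inductively, with all $y_{i_l}$ rows in $E$. After $i_1,\dots,i_t$, for each $W\subseteq\{1,\dots,t\}$ and $\varepsilon\in\{0,1\}$ for which some $p$ has $\mathrm{val}(p)=\varepsilon$ while $\varphi_m(y_{i_l};p)$ has value $1-\varepsilon$ for all $l\in W$, fix such a $p_{W,\varepsilon}$, keeping earlier choices. Then choose $i_{t+1}$ such that $\varphi_m(y_{i_{t+1}};p_{W,\varepsilon})$ has value $\varepsilon$ for all these finitely many $p_{W,\varepsilon}$; almost all $i$ qualify. So $\varphi_m(y_{i_l};p_{W,\varepsilon})$ has value $\varepsilon$ for all $l>\max W$.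

**Step 2: at most $N-1$ voters err.** Suppose $\mathrm{val}(p)=\varepsilon$ and $\varphi_m(y_{i_l};p)$ has value $1-\varepsilon$ for $l=w_1<\dots<w_N$. Put $W_a=\{w_1,\dots,w_a\}$; $p$ witnesses that $p_{W_a,\varepsilon}$ was chosen. Then $\varphi_m(y_{i_{w_b}};p_{W_a,\varepsilon})$ has value $1-\varepsilon$ for $b\le a$ and $\varepsilon$ for $b>a$. If $\varepsilon=0$, it holds iff $b\le a$, a pattern of length $N$. If $\varepsilon=1$, it holds iff $b>a$; with $y'_b=y_{i_{w_{b+1}}}$ and $a,b\le N-1$ it holds iff $b\ge a$, a pattern of length $N-1=N(n,m)$. Both contradict Lemma 5.4.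

**Step 3: read off the definition.** Hence $\mathrm{val}(p)$ is the majority value of $\varphi_m(y_{i_l};p)$, $l\le2N-1$. For $p=(S\cup\sigma,T\cup\tau)$ this is definable in $(S,T)$ with parameters, since $y_{i_l}\in E$ and $\mathbb A^+$ is a definable extension. $\square$

**Iterated limits.** Let $\mathbb B^{(0)}$ be an $n$-good array, $y$ a row-family in it, and $\mathbb B^{(s)}$ the limit extension of $\mathbb B^{(s-1)}$ by $y$, with new row $\eta_s$. For $j_1<\dots<j_r$ and $S,T$ in $\mathbb B^{(0)}$:

(4) *$(S\cup\{\eta_{j_1},\dots,\eta_{j_r}\},T)\in\mathcal N$ iff $\mathcal Ui_r\,\mathcal Ui_{r-1}\cdots\mathcal Ui_1$: $y_{i_1},\dots,y_{i_r}$ are distinct and not in $S$, and $(S\cup\{y_{i_1},\dots,y_{i_r}\},T)\in\mathcal N_{\mathbb B^{(0)}}$. In particular this depends only on $r,S,T$.*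

*Proof.* Induction on $r$; the case $r=0$ is trivial. Since $\eta_{j_r}$ is the limit of $y$ over $\mathbb B^{(j_r-1)}$, the left side holds iff $\mathcal Ui_r$: $y_{i_r}\notin S$ and $((S\cup y_{i_r})\cup\{\eta_{j_1},\dots,\eta_{j_{r-1}}\},T)\in\mathcal N$. Apply the induction hypothesis with $S\cup y_{i_r}$ in place of $S$. $\square$

The next lemma says that boundedly many limits are useful. This is where $U_{n,2n}$ enters.

**Lemma 7.2.** If $(\{\eta_1,\dots,\eta_s\},T)\in\mathcal N_{\mathbb B^{(s)}}$ for some set $T$ of columns of $\mathbb B^{(0)}$, then $s<n$.

*Proof.* If $s\ge n$, then (E) gives $T'\subseteq T$ with $|T'|=n$ and $n$ of the $\eta$'s forming a pair in $\mathcal N$ with $T'$. By (4), $\mathcal Ui_n\cdots\mathcal Ui_1\,\psi(i_1,\dots,i_n)$, where $\psi$ says that $y_{i_1},\dots,y_{i_n}$ are distinct and $(\{y_{i_1},\dots,y_{i_n}\},T')\in\mathcal N_{\mathbb B^{(0)}}$. Choose $c_1,c_2,\dots$ inductively so that for all $a_1<\dots<a_r$, $r\le n$,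
$$\mathcal Ui_{n-r}\cdots\mathcal Ui_1\,\psi(i_1,\dots,i_{n-r},c_{a_r},\dots,c_{a_1}).$$
For $r=0$ this is given. The choice of $c_{t+1}$, in the role of $c_{a_r}$, has to meet finitely many conditions, one for each $a_1<\dots<a_{r-1}\le t$, $1\le r\le n$, and each is satisfied by a.a. choices by the property for $r-1$. With $r=n$, any $n$ of the rows $y_{c_1},y_{c_2},\dots$ are distinct and form with $T'$ a pair in $\mathcal N$; as $n\ge2$, all these rows are distinct. By Ramsey pass to an infinite subset of these rows on which, for each $T''\subseteq T'$, whether $(P,T'')\in\mathcal N$ is the same for all $|T''|$-subsets $P$. By (E) the answer is always yes. So $n$ of these rows together with $T'$ induce $U_{n,2n}$, a contradiction. $\square$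

The duals of (4) and Lemma 7.2 hold for iterated limits by column-families.

Finally we need that almost all of $Z$ stays in one component after pivoting on, and removing, finitely many elements, limit elements included.

**Lemma 7.3.** Let $\mathbb A^+$ be a definable extension of $\mathbb A$ by $\Sigma$, $F\subseteq E\cup\Sigma$ finite with $\Sigma\subseteq F$, $(S,T)\in\mathcal N_{\mathbb A^+}$ with $S\cup T\subseteq F$, and $\Gamma=G(\mathbb A^+*(S,T))-F$, a graph on $E\setminus F$. Then some component of $\Gamma$ contains all but finitely many elements of $Z$, and vertices in one component have distance less than $2n$ in $\Gamma$.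

*Proof.* The last claim is (3).

**Step 1: components are definable.** By (P1) and definability of $\mathbb A^+$, adjacency in $\Gamma$ is definable in $\mathfrak M$ with parameters. By the distance bound, so are components and finite unions of components.

**Step 2: finite unions of components have bounded connectivity in $\mathbb A$.** Let $X$ be a finite union of components, $k=|F|+1$, and $E_0\subseteq E$ finite. We have $\mathbb A^+[E_0\cup F]=(\mathbb A^+*(S,T))[E_0\cup F]$ as matroids. Removing $F$, by contracting the pivoted rows and deleting the pivoted columns in $F$, gives $(\mathbb A^+*(S,T))[E_0\setminus F]$. There $X\cap E_0$ has connectivity $0$: by (2) and (E), positive connectivity would give an edge of $\Gamma$ leaving $X$. Each removed element lowers $\lambda$ by at most $1$, so $\lambda_{\mathbb A^+[E_0\cup F]}(X\cap E_0)\le|F|$, and hence $\lambda_{\mathbb A[E_0]}(X\cap E_0)\le|F|\le k$ for the minor $\mathbb A[E_0]$. By (A2), $|X\cap Z|\le k$ or $|Z\setminus X|\le k$.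

**Step 3: one component takes almost everything.** If no component $K$ has $|Z\setminus K|\le k$, then every component meets $Z$ in at most $k$ elements. As $Z\setminus F$ is infinite, adding components that meet $Z$ one at a time gives a finite union $X$ with $k<|X\cap Z|\le2k$ and $Z\setminus X$ infinite, contradicting Step 2. $\square$

## 8. Killing a family

**Definition (pre-state, killed).** A *pre-state* consists of a definable extension $\mathbb A_k$ of $\mathbb A$ by $\Sigma_k$, a finite $F_k$ with $\Sigma_k\subseteq F_k\subseteq E\cup\Sigma_k$, and $(S_k,T_k)\in\mathcal N_{\mathbb A_k}$ with $S_k\cup T_k\subseteq F_k$. Put $\mathbb B_k=\mathbb A_k*(S_k,T_k)$ and $G_k=G(\mathbb B_k)$. Elements of $E\setminus F_k$ are rows or columns of $\mathbb B_k$ iff they are so in $\mathbb A$. A family $w$ in $E$ is *killed* in $G_k$ if for each $e\in E\setminus F_k$: $e\not\sim w_i$ in $G_k$ for a.a. $i$.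

The trivial pre-state is $(\mathbb A,\emptyset,\emptyset,\emptyset)$. In the array of Section 1, $(y_i)$ is not killed, since $t\sim y_i$ for all $i$. After adjoining $\eta$, pivoting on $(\eta,t)$ and putting $F=\{\eta,t\}$, it is killed in the same sense.

**Lemma 8.1 (Kill Lemma).** Given a pre-state, a finite set $\mathcal D'$ of families killed in $G_k$, and a family $y$, there is a pre-state $(\mathbb A_{k+1},F_{k+1},S_{k+1},T_{k+1})$ with $\mathbb A_{k+1}$ an extension of $\mathbb A_k$, $F_{k+1}\supseteq F_k$, the elements of $(E\cup\Sigma_k)\setminus(F_{k+1}\setminus F_k)$ being on the same side in $\mathbb B_k$ and $\mathbb B_{k+1}$, such that: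

1. for every $w\in\mathcal D'$ and a.a. $i$: $w_i$ has in $G_{k+1}$ exactly the same neighbors as in $G_k$ among the elements of $E\cup\Sigma_k$ outside $F_{k+1}\setminus F_k$, and no neighbor in $F_{k+1}\setminus F_k$;
2. all families in $\mathcal D'\cup\{y\}$ are killed in $G_{k+1}$;
3. if $y$ is not killed in $G_k$, there is $g\in F_{k+1}\setminus F_k$ on the opposite side of $y$ in $\mathbb B_{k+1}$ with $g\sim y_i$ in $G_{k+1}$ for a.a. $i$.

*Proof.* By duality let $y$ be a row-family.

**Step 1: adjoin as many useful limits as possible and pivot on them.** Let $\mathbb A^{(s)},\eta_s$ be the iterated limits by $y$ over $\mathbb A^{(0)}=\mathbb A_k$, and $\mathbb B^{(s)}=\mathbb A^{(s)}*(S_k,T_k)$. Since limits commute with pivots, these are the iterated limits by $y$ over $\mathbb B^{(0)}=\mathbb B_k$. Let $s\ge0$ be maximal such that $(\{\eta_1,\dots,\eta_s\},T)\in\mathcal N_{\mathbb B^{(s)}}$ for some set $T$ of $s$ columns in $E\setminus F_k$. By Lemma 7.2 the maximum exists and $s<n$. If $y$ is not killed, some $t\in E\setminus F_k$ has $t\sim y_i$ a.a., so $\eta_1\sim t$ and $s\ge1$.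

Fix $T$ and put $H=\{\eta_1,\dots,\eta_s\}$, $\mathbb A_{k+1}=\mathbb A^{(s)}$, which is a definable extension by Lemma 7.1, $F_{k+1}=F_k\cup H\cup T$ and $(S_{k+1},T_{k+1})=(S_k\cup H,T_k\cup T)$. As $H\cup T$ is disjoint from $F_k$, the rule for successive pivots gives $(S_{k+1},T_{k+1})\in\mathcal N_{\mathbb A_{k+1}}$ and $\mathbb B_{k+1}=\mathbb B^{(s)}*(H,T)$. So only elements of $H\cup T$ change sides between $\mathbb B^{(s)}$ and $\mathbb B_{k+1}$. Write $\sim'$ for adjacency in $G_{k+1}$ and $\sim$ for that of $\mathbb B^{(s)}$, which extends $G_k$.

**Step 2: families killed earlier are not disturbed (item 1).** Let $w\in\mathcal D'$; a.a. $w_i\notin F_{k+1}$. If $w$ is a row-family, then a.a. $w_i$ has no neighbor in the finite set $T\subseteq E\setminus F_k$, as $w$ is killed. Now (P3), for the pivot on $(H,T)$, gives the claim: neighbors among columns outside $T$ are unchanged, there are none in $H$, and the elements of $T$ are rows of $\mathbb B_{k+1}$, like $w_i$.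

If $w$ is a column-family, it suffices that a.a. $w_i$ has no neighbor in $H$. Then (P4) gives the claim in the same way. By (4) with $r=1$, $\eta_j\sim w_i$ iff $\mathcal Ui'\ y_{i'}\sim w_i$. So if this fails, $\mathcal Ui\,\mathcal Ui'\ y_{i'}\sim w_i$. On the other hand $w$ is killed, so for every $i'$ with $y_{i'}\notin F_k$, that is for a.a. $i'$, we have $\mathcal Ui\ y_{i'}\not\sim w_i$. The two orders of limits disagree, and this produces a half-graph. Choose alternately $c_1,d_1,c_2,d_2,\dots$:

* $c_a$ such that $y_{c_a}$ is a row outside $F_k$ with $y_{c_a}\sim w_{d_1},\dots,w_{d_{a-1}}$;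
* $d_b$ such that $w_{d_b}$ is a column with $\mathcal Ui'\ y_{i'}\sim w_{d_b}$ and $w_{d_b}\not\sim y_{c_1},\dots,y_{c_b}$;

and such that all elements are distinct. Each choice has to meet finitely many conditions that hold a.a. Then $y_{c_a}\sim w_{d_b}\iff a>b$, contradicting Corollary 5.3 in $\mathbb B_k$.

**Step 3: everything is killed (item 2).** For $w\in\mathcal D'$ this follows from item 1. For $y$, let $c\in E\setminus F_{k+1}$. If $c$ is a row, then $c\not\sim'y_i$ a.a., since $y_i$ is a row. Let $c$ be a column and suppose $\mathcal Ui\ y_i\sim'c$. By (P1), $\mathcal Ui\ (H\cup y_i,T\cup c)\in\mathcal N_{\mathbb B^{(s)}}$, so $(\{\eta_1,\dots,\eta_{s+1}\},T\cup c)\in\mathcal N_{\mathbb B^{(s+1)}}$, contradicting maximality of $s$.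

**Step 4: the hook (item 3).** Here $s\ge1$. Let $g=\eta_1$, a column of $\mathbb B_{k+1}$. By (P2), for $y_i\notin F_{k+1}$, $y_i\sim'\eta_1$ iff $(\{\eta_2,\dots,\eta_s,y_i\},T)\in\mathcal N_{\mathbb B^{(s)}}$. This holds a.a. iff $(\{\eta_2,\dots,\eta_{s+1}\},T)\in\mathcal N_{\mathbb B^{(s+1)}}$. By (4) that is equivalent to $(\{\eta_1,\dots,\eta_s\},T)\in\mathcal N_{\mathbb B^{(s)}}$, which is true. $\square$

## 9. Growing a connected bunch of killed families

We now produce many hooks $g_j$ attached to families $y^j$ that are joined to one another through killed families. Choose distinct $z_i\in Z$ ($i\in\omega$), so $z=(z_i)$ is a family. For $k=0,1,2,\dots$ we construct pre-states together with finite sets $\mathcal D_k\ni z$ of families killed in $G_k$ such that for a.a. $i$ the graph $G_k[\{w_i:w\in\mathcal D_k\}]$ is connected, distinct elements $g_1,\dots,g_k\in F_k$, and distinct $y^1,\dots,y^k\in\mathcal D_k$ such that in $G_k$, for a.a. $i$: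
$$g_j\sim y^j_i\ (j\le k);\qquad g_j\not\sim y^l_i\ (l<j\le k);\qquad g_j\text{ is on the opposite side of }y^j\text{ in }\mathbb B_k.\tag{5}$$

**Start.** Apply the Kill Lemma to the pre-state $(\mathbb A,\emptyset,\emptyset,\emptyset)$, $\mathcal D'=\emptyset$, $y=z$. Let the result be the pre-state for $k=0$, and put $\mathcal D_0=\{z\}$.

**Step: find a family to kill next.** By Lemma 7.3 some component of $\Gamma_k=G_k-F_k$ contains almost all of $Z$. Fix $z'\in Z$ in it. For a.a. $i$ there is a path $z_i=p^0_i,p^1_i,\dots,p^l_i=z'$ in $\Gamma_k$ with $l<2n$, and $l$ is constant a.a. Each $p^j$ is a family or a.a. constant. Let $j_0$ be least with $p^{j_0}$ a.a. equal to some $h\in E\setminus F_k$. It exists since $p^l$ is constant, and $j_0\ge1$ since $p^0=z$ is a family. Then $p^{j_0-1}$ is a family adjacent a.a. to $h$, hence not killed. Let $j_1\le j_0-1$ be least with $p^{j_1}$ not killed; $j_1\ge1$ since $z$ is killed. Put $y=p^{j_1}$ and $\mathcal D'=\mathcal D_k\cup\{p^0,\dots,p^{j_1-1}\}$. All members of $\mathcal D'$ are killed, so $y\notin\mathcal D'$. Apply the Kill Lemma and set $\mathcal D_{k+1}=\mathcal D'\cup\{y\}$, $y^{k+1}=y$,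 $g_{k+1}=g$.

**Step: check the requirements.** For a.a. $i$, the elements $w_i$, $w\in\mathcal D_{k+1}$, induce a connected graph in $G_k$: the part from $\mathcal D_k$ is connected and contains $z_i=p^0_i$, from which a path runs through the $p^j_i$ to $y_i$. Every edge of this graph has an end coming from $\mathcal D'$, and a.a. all these elements lie in $E\setminus F_{k+1}$, so by item 1 the edges persist in $G_{k+1}$. Also by item 1, for $j\le k$ the adjacencies between $g_j\in F_k$ and members of $\mathcal D_k$ persist, and the $g_j$ keep their sides. The element $g_{k+1}\in F_{k+1}\setminus F_k$ is distinct from $g_1,\dots,g_k$, and by item 1 $g_{k+1}\not\sim w_i$ a.a. for $w\in\mathcal D'$, in particular for $w=y^l$, $l\le k$. By item 2 all members of $\mathcal D_{k+1}$ are killed. By item 3 $g_{k+1}\sim y^{k+1}_i$ a.a., with the sides as required, and $y^{k+1}\notin\mathcal D'$ is distinct from the earlier $y^l$. So (5) holds for $k+1$.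

## 10. Spiders with common hooks, and the long path

**Step 1: disjoint copies.** Fix $N$ and consider stage $N$. For a.a. $i$ the elements $w_i$ ($w\in\mathcal D_N$) are distinct, lie outside $F_N$, and induce in $G_N$ the same connected graph $\mathbf D$ on $\mathcal D_N$; and whether $g_j\sim w_i$ depends only on $(j,w)$. All $w\in\mathcal D_N$ are killed. So, given finitely many copies already chosen, a.a. new $i$ gives a copy disjoint from and non-adjacent to them. We get infinitely many $i$ for which the sets $D_i=\{w_i:w\in\mathcal D_N\}$ are pairwise disjoint with no edges of $G_N$ between them.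

**Step 2: find spiders.** By dualizing $\mathbb B_N$ if necessary, at least $N/2$ of the $y^j$ are row-families; the corresponding $g_j$ are columns. By (3), distances in $\mathbf D$ are less than $2n$. In a breadth-first spanning tree of $\mathbf D$, which has depth less than $2n$, consider the subtree spanned by the root and those $y^j$. Given $m$, if $N$ is large enough, some vertex $u$ has at least $2nm$ children in this subtree, since otherwise the number of its vertices is bounded in terms of $n,m$. Below each child there is one of the $y^j$. So there are $2nm$ indices $j$ and tree paths from $u$ to $y^j$, disjoint except at $u$, of lengths in $[1,2n-1]$. Keep $m$ of them with a common length $l$ and re-index, preserving order. Some $l$ works for infinitely many $m$, hence, by restriction, for all $m$.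

**Step 3: make everything infinite.** By compactness (Fact C, with constants for the elements below) there is an $n$-good array $\mathbb A^1$ with distinct elements $g_k$, $u_i$, $v^q_{k,i}$ ($i,k\in\omega$, $1\le q\le l$), where now $D_i:=\{u_i\}\cup\{v^q_{k,i}:k\in\omega,\ 1\le q\le l\}$, such that:

* (a) $u_i\sim v^1_{k,i}\sim v^2_{k,i}\sim\dots\sim v^l_{k,i}$ (consecutive adjacencies);
* (b) there are no edges between $D_i$ and $D_{i'}$ for $i\ne i'$;
* (c) all $g_k$ are columns, all $v^l_{k,i}$ are rows, $g_k\sim v^l_{k,i}$, and $g_k\not\sim v^l_{k',i}$ for $k'<k$;
* (d) whether $g_k\sim v^l_{k',i}$ does not depend on $i$.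

So $D_i$ is a spider with center $u_i$ and legs indexed by $k$, and the foot of leg $k$ hangs on the hook $g_k$, which is common to all spiders. By Ramsey pass to an infinite set of indices $k$ on which, for $k<k'$, whether $g_k\sim v^l_{k',i}$ is constant. If it were always "yes", the rows $v^l_{k',0}$ and columns $g_k$ would contradict Corollary 5.3. So, after re-indexing:

* (c′) $g_k\sim v^l_{k',i}\iff k=k'$.

**Step 4: kill the hooks.** The hooks may still be adjacent to centers and to inner vertices of legs. We use the limit construction once more, now for columns. Restrict $\mathbb A^1$ to the remaining named elements. Let $V$ be the set of rows in $\bigcup_iD_i$. The sequence $(g_k)_k$ is a column-family in $\mathbb A^1$; let $\eta_1,\eta_2,\dots$ be the iterated column limits by it over $\mathbb A^1$. Let $s$ be maximal such that $(T,\{\eta_1,\dots,\eta_s\})\in\mathcal N$ for some $T\subseteq V$, $|T|=s$; by the dual of Lemma 7.2, $s<n$. Fix such $T$, put $H=\{\eta_1,\dots,\eta_s\}$, pivot on $(T,H)$, and write $\sim'$ for the new adjacency. The finite set $T$ lies in $\bigcup_{i\in I_0}D_i$ with $I_0$ finite. Discard $T$, $H$ and the $D_i$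 with $i\in I_0$. For $i\notin I_0$:

* Columns in $D_i$ have no neighbors in $T$ by (b), so by (P4) their adjacencies to rows outside $T$ are unchanged. Every edge has a column end, so (a) and (b) hold for $\sim'$.
* A row $v^l_{k,i}$ has no neighbor in $H$: $\eta_j\sim v^l_{k,i}$ iff $g_{k'}\sim v^l_{k,i}$ for a.a. $k'$, which fails by (c′). By (P3) its adjacencies to all $g_{k'}$ are unchanged. Hence (c′) holds for $\sim'$.
* (e) For every row $x\in V\setminus T$: $x\not\sim'g_k$ for a.a. $k$. Otherwise, by (P1), $(T\cup x,H\cup g_k)\in\mathcal N$ for a.a. $k$, so $(T\cup x,\{\eta_1,\dots,\eta_{s+1}\})\in\mathcal N$, contradicting maximality of $s$.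

The $g_k$ are still columns and the new array is $n$-good. Relabel the remaining spiders $D_i$ by $i\in\omega$.

**Step 5: homogenize.** By (e) choose $h_1<h_2<\cdots$ such that $g_{h_b}$ is non-adjacent (for $\sim'$) to all elements $u_{h_c}$ and $v^q_{h_c,h_{c'}}$, for all $c,c'<b$ and all $q$. For columns among these there is nothing to check. By Ramsey choose an infinite $H_1\subseteq\{h_1,h_2,\dots\}$ such that for distinct indices in $H_1$ whether $g_a\sim'u_i$ depends only on the order type of $(a,i)$, and whether $g_a\sim'v^q_{k,i}$ depends only on $q$ and the order type of $(a,k,i)$. Then, for indices in $H_1$: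

* (f) $g_a\not\sim'u_i$ for $a\ne i$. For $a>i$ this holds by construction. If adjacency held for all $a<i$, then for $i$ not least in $H_1$ the $u_i$ would be rows, and these rows and the $g_a$ would satisfy $u_i\sim'g_a\iff i>a$ for $i\ne a$, contradicting Corollary 5.3.
* (g) $g_a\not\sim'v^q_{k,i}$ if $k\ne i$ and $a>\max(k,i)$, by construction.
* (h) $g_a\not\sim'v^q_{k,i}$ if $k\ne i$ and $a<\min(k,i)$. Suppose adjacency holds for all $a<k<i$. Take $\alpha_1<\beta_1<\gamma_1<\alpha_2<\beta_2<\gamma_2<\cdots$ in $H_1$. The elements $v^q_{\beta_j,\gamma_j}$ are rows, being adjacent to columns. The row $v^q_{\beta_j,\gamma_j}$ and the column $g_{\alpha_{j'}}$ are adjacent for $j'<j$ and, by (g), non-adjacent for $j'>j$, contradicting Corollary 5.3. The case $a<i<k$ is the same with $v^q_{\gamma_j,\beta_j}$.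

**Step 6: thread the path.** Let $r=n+1$ and take $k_1<i_1<k_2<i_2<\dots<i_{r-1}<k_r$ in $H_1$. For $1\le j<r$ let
$$W_j=\{u_{i_j}\}\cup\{v^q_{k_j,i_j},\,v^q_{k_{j+1},i_j}:1\le q\le l\}\subseteq D_{i_j}.$$
By (a), $W_j$ is connected in $\sim'$. By (c′) it contains a neighbor of $g_{k_j}$ and a neighbor of $g_{k_{j+1}}$. By (b) there are no edges between distinct $W_j$'s, and the $g$'s are columns, hence pairwise non-adjacent. If $b\notin\{j,j+1\}$, then $k_b$ is smaller than all, or larger than all, of $k_j,i_j,k_{j+1}$, so $g_{k_b}$ has no neighbor in $W_j$ by (f), (g), (h). Hence the graph induced on $\{g_{k_1},\dots,g_{k_r}\}\cup W_1\cup\dots\cup W_{r-1}$ is connected, and each $g_{k_j}$ with $1<j<r$ separates $g_{k_1}$ from $g_{k_r}$ in it. A shortest path from $g_{k_1}$ to $g_{k_r}$ in this graph is an induced path and contains the pairwise non-adjacent vertices $g_{k_1},\dots,g_{k_r}$, so it has at least $2r-1=2n+1$ vertices. This contradicts (3), as the array is $n$-good.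

This proves Theorem A, hence Theorem 2 by Section 4 and Theorem 1 by Section 2. The conjecture of DeVos, Kwon, and Oum is true. The argument uses ultraproducts and gives no explicit bound for $d$. $\blacksquare$

## 11. Both families are needed: proof of Theorem 3

**Step 1: both families have unbounded branch-depth.** Let $(T,\sigma)$ be a $(k,k)$-decomposition of $M$, and $p=2k+2$. We show $2n\le p^k$ if $M=U_{n,2n}$, and $n\le p^k$ if $M=M(F_n)$.

Let $M=U_{n,2n}$ and suppose $2n>p^k$. By Lemma 5.1 with $L=E(M)$ there is a node $v$ such that $T-v$ has at least $p$ components containing leaves. Let $X$ be the union of $k+1$ of the corresponding parts. Then $|X|$ and $|E(M)\setminus X|$ are at least $k+1$, so $\lambda(X)=\min(|X|,|E(M)\setminus X|)\ge k+1$, contradicting the width.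

Let $M=M(F_n)$ and suppose $n>p^k$. Apply Lemma 5.1 with $L$ the set of spokes to get a node $v$ and spokes $s_{i_1},\dots,s_{i_p}$ ($i_1<\dots<i_p$) in distinct components of $T-v$. Let $X$ be the union of the parts containing $s_{i_1},s_{i_3},\dots,s_{i_{p-1}}$. In the fundamental path $s_1e_1s_2\cdots s_n$, for each $t\le k+1$, the segment from $s_{i_{2t-1}}\in X$ to $s_{i_{2t}}\notin X$ contains an edge between $X$ and its complement. Distinct segments are disjoint and joined by no edge, since some $e_i$ lies between consecutive ones. So these $k+1$ edges form an induced matching, which is a triangular pattern. By (P0), those edges with the row in $X$ contribute their number to $\mathrm{rk}(R\cap X,C\setminus X)$, and the others to $\mathrm{rk}(R\setminus X,C\cap X)$. By (2), $\lambda(X)\ge k+1$, a contradiction.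

**Step 2: the equivalence.** If a minor-closed class omits $M(F_n)$ and $U_{m,2m}$, then with $N=\max(n,m)$ it omits $M(F_N)$ and $U_{N,2N}$, so it has bounded branch-depth by Theorem 1. Conversely, a class containing all $M(F_n)$ or all $U_{m,2m}$ has unbounded branch-depth by Step 1.

**Step 3: neither condition can be dropped.** Minors of fan matroids are binary and so omit $U_{2,4}$. Minors of uniform matroids are uniform and so omit $M(F_3)$, which is not uniform: it has rank $3$ and a circuit of size $3$. Both classes have unbounded branch-depth by Step 1. $\blacksquare$
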